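# A compact space of Hausdorff dimension two with no bounded-length-distortion map into Euclidean space

## 1. Three theorems on BLD maps

**Theorem A.** There is a compact geodesic metric space $X$ with $0<\mathcal H^2(X)<\infty$ which admits no BLD map, injective or not, into any Euclidean space $\mathbb R^D$.

**Theorem B.** The space $X$ built in Section 4 has the following further properties.

1. $X$ admits no BLD map into any superreflexive Banach space, in particular into any Hilbert space.
2. $X$ contains compact geodesic subspaces $X_0\subset X_1\subset\cdots$ with dense union and $\dim_H X_k=2$, for which the optimal constant is known. If $\varphi$ is a BLD map with constant $c$ from $X_k$ to a Hilbert space, then $c\ge (k+2)^{1/4}$. Equality is attained by a BLD map $X_k\to\mathbb R^{k+2}$. Every $c>(k+2)^{1/4}$ is attained by a BLD map that is a topological embedding $X_k\to\mathbb R^{k+7}$.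

**Theorem C.** Let $W$ be a compact length space with $\mathcal H^1(W)<\infty$ and let $x_0\in W$. Then $u=d(x_0,\cdot)$ satisfies $\operatorname{Len}(u\circ\gamma)=\operatorname{Len}(\gamma)$ for every curve $\gamma$ in $W$. Consequently, for every $c>1$, $W$ has a BLD embedding into $\mathbb R^4$ with constant $c$.

We now unpack the words. A *curve* in a metric space is a continuous map $\gamma$ from a compact interval $[s,t]$, and its length is
$$\operatorname{Len}(\gamma)=\sup\sum_i d(\gamma(t_i),\gamma(t_{i+1}))\in[0,\infty],$$
the supremum being over partitions of $[s,t]$. A *length space* is a metric space in which $d(x,y)$ is the infimum of the lengths of curves from $x$ to $y$. It is *geodesic* if the infimum is always attained; equivalently, any $x,y$ are joined by an isometric embedding of $[0,d(x,y)]$. A compact length space is geodesic; this is a standard consequence of the Arzelà–Ascoli theorem.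

**Definition.** A map $\varphi:S\to Y$ between metric spaces is a *bounded-length-distortion map* (BLD map) with constant $c\in(0,\infty)$ if it is continuous and
$$\frac1c\operatorname{Len}(\gamma)\le\operatorname{Len}(\varphi\circ\gamma)\le c\operatorname{Len}(\gamma)\qquad\text{for every curve }\gamma\text{ in }S. \tag{1}$$

A bi-Lipschitz map is BLD. The converse fails: $t\mapsto|t|$ from $[-1,1]$ to $\mathbb R$ is BLD with constant $1$ and is not injective. What is forbidden is to crush, or stretch infinitely, the length of a curve; folding is allowed.

A *Euclidean space* is $\mathbb R^D$, $D\in\mathbb N_0$, with the $\ell_2$-norm, written $|\cdot|$. The Hausdorff measure $\mathcal H^s$ is normalized by $\sum(\operatorname{diam})^s$: it is the limit as $\delta\to0$ of $\mathcal H^s_\delta(E)=\inf\sum_i(\operatorname{diam}E_i)^s$ over countable covers of $E$ by sets of diameter $\le\delta$. We write $N(K,\rho)$ for the least number of sets of diameter $\le\rho$ that cover $K$, and $\mathbb N=\{1,2,\dots\}$.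

The question comes from Roman D. Oleinik, "On one relaxation of the bounded-length-distortion condition in the context of metric measure spaces", arXiv:2607.00278 (2026), and is this conjecture: *any compact, length metric space of finite Hausdorff dimension admits a BLD map that is also a topological embedding into a Euclidean space.* Theorem A says that it is false: $\dim_HX=2$, and there is not even a non-injective BLD map. Theorem B says that Hilbert space does not help, and that the failure can be measured along an exhaustion of $X$. Theorem C says that the conclusion does hold when $\mathcal H^1(W)<\infty$. These theorems do not settle the case $\mathcal H^1=\infty$, $\dim_H<2$.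

## 2. Why a packing argument cannot work: a star

To refute an embedding statement one first thinks of doubling: $\mathbb R^D$ contains only boundedly many $r$-separated points in a ball of radius $Cr$. This is an obstruction to bi-Lipschitz maps, and BLD maps ignore it, as the following star shows.

For each $N\in\mathbb N$ take $N$ segments ("legs") of length $2^{-N}$, and glue all these legs, for all $N$, at one common endpoint $o$. Let the distance of points on different legs be the sum of their distances to $o$. This star is compact and geodesic, and its total length is $\sum_NN2^{-N}=2$. The $N$ tips of the legs of length $2^{-N}$ have pairwise distances $2\cdot2^{-N}$. Under a map to $\mathbb R^D$ that is bi-Lipschitz with constant $c$ they would be $N$ points in a ball of radius $c2^{-N}$ with separation at least $2\cdot 2^{-N}/c$. Comparing volumes of disjoint balls of radius $2^{-N}/c$, this gives $N\le(1+c^2)^D$, which is false for large $N$. So the star has no bi-Lipschitz embedding into any $\mathbb R^D$.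

Yet $u=d(o,\cdot)$ is BLD with constant $1$ into $\mathbb R$. It is $1$-Lipschitz, so it does not increase lengths. For a curve $\gamma:[s,t]\to$ star: if $\gamma(s),\gamma(t)$ lie on one leg, then $d(\gamma(s),\gamma(t))=|u(\gamma(s))-u(\gamma(t))|\le\operatorname{Len}(u\circ\gamma)$. If they lie on different legs, $\gamma$ passes through $o$, and $d(\gamma(s),\gamma(t))=u(\gamma(s))+u(\gamma(t))\le\operatorname{Len}(u\circ\gamma)$. Summing over partitions gives $\operatorname{Len}(\gamma)\le\operatorname{Len}(u\circ\gamma)$.

So a counterexample must use an obstruction that is visible on individual curves, and infinitesimally. The derivative is the natural tool.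

## 3. The square, the cube and the parallelogram law

Write $|\cdot|_\infty$ for the maximum norm. We recall two textbook facts. *Rademacher's theorem*: a Lipschitz map from an open subset of $\mathbb R^n$ to $\mathbb R^D$ is differentiable almost everywhere. *Length formula*: a Lipschitz curve $g:[s,t]\to\mathbb R^D$ is differentiable a.e. and $\operatorname{Len}(g)=\int_s^t|g'|$.

**Lemma 1.** Let $P=\prod_{i=1}^n[0,h_i]$ with the metric $|\cdot|_\infty$, and let $\varphi:P\to\mathbb R^D$ be $L$-Lipschitz with $\operatorname{Len}(\varphi\circ\gamma)\ge\ell\operatorname{Len}(\gamma)$ for every curve $\gamma$ in $P$. Then at almost every point of $P$ the map $\varphi$ is differentiable and $|\partial_i\varphi|\ge\ell$ for all $i$. Where the derivative $A$ exists in the interior, $|Aw|\le L|w|_\infty$ for all $w$.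

*Proof.* Differentiability a.e. is Rademacher's theorem, and $|Aw|\le L|w|_\infty$ follows by passing to the limit in difference quotients. Fix $i$ and a line parallel to the $i$-th axis. A piece of it with coordinate running over $[a_1,a_2]$ has length $a_2-a_1$ in $P$, and its image has length $\int_{a_1}^{a_2}|\partial_i\varphi|$. So $\int_{a_1}^{a_2}|\partial_i\varphi|\ge\ell(a_2-a_1)$ for all $a_1<a_2$, and by Lebesgue's differentiation theorem $|\partial_i\varphi|\ge\ell$ a.e. on the line. Since $\varphi$ is continuous, the set where $\partial_i\varphi$ exists and the function $|\partial_i\varphi|$ on it are Borel, so Fubini's theorem gives the bound a.e. on $P$. $\square$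

One more remark is used all the time. If $S$ is geodesic and $\varphi:S\to Y$ satisfies (1), then for a geodesic $\gamma$ from $x$ to $y$ the distance of $\varphi(x)$ and $\varphi(y)$ is at most $\operatorname{Len}(\varphi\circ\gamma)\le c\,d(x,y)$; so $\varphi$ is $c$-Lipschitz.

**The square.** Let $\varphi$ be BLD with constant $c$ from $([0,1]^2,|\cdot|_\infty)$ to $\mathbb R^D$. Take a point as in Lemma 1 (with $L=c$, $\ell=1/c$), with derivative $A$, and put $u=A(1,0)$, $v=A(0,1)$. The diagonal vectors $(1,\pm1)$ are *unit* vectors for $|\cdot|_\infty$, so the parallelogram law gives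
$$c^2\ge\max_{\sigma=\pm1}|A(1,\sigma)|^2\ge\tfrac12\bigl(|u+v|^2+|u-v|^2\bigr)=|u|^2+|v|^2\ge\frac{2}{c^2}. \tag{2}$$
Hence $c\ge2^{1/4}$. Since $|w|_\infty\le|w|\le\sqrt2\,|w|_\infty$, the map $2^{-1/4}\,\mathrm{id}$ is BLD with constant exactly $2^{1/4}$.

**The cube.** In the same way let $\varphi$ be BLD with constant $c$ on $([0,1]^n,|\cdot|_\infty)$. Averaging $|A\varepsilon|^2$ over $\varepsilon\in\{\pm1\}^n$ removes the mixed terms, so $c^2\ge\sum_i|Ae_i|^2\ge n/c^2$ and $c\ge n^{1/4}$. Rescaling the cube does not change this. So glue the cubes $([0,2^{-n}]^n,|\cdot|_\infty)$, $n\in\mathbb N$, at their corner $0$, with distances between different cubes measured through $0$. The result is a compact geodesic space, and a BLD map on it would have constant $\ge n^{1/4}$ for all $n$. This is a natural counterexample with a single defect: it contains cubes of every dimension, so its Hausdorff dimension is infinite. The conjecture assumes finite dimension, and here this attempt stops.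

**Iterating inside dimension two.** Look at (2) again. If $|u|\ge\mu$, one of the two diagonal vectors is stretched by at least $\sqrt{\mu^2+\ell^2}$. This diagonal direction is spanned by a geodesic of unit speed, so it can serve as the *horizontal* side of a new two-dimensional strip. In the new strip the vertical vector is again stretched by at least $\ell$, while the horizontal vector is stretched by about $\sqrt{\mu^2+\ell^2}$. Repeating this, the guaranteed stretch grows like $\sqrt{j+2}\,\ell$ after $j$ repetitions, although each piece has dimension two.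

It matters that the bases are diagonal. On $R_0=[0,1]^2$ the identity has $|\partial_1|=|\partial_2|=1$. If a strip is glued along a horizontal segment $\iota$, the formula $(a,b)\mapsto\iota(a)+b\,(0,1)$ extends the identity to it, with $|\partial_1|=|\partial_2|=1$ once more. No growth is forced.

Three points need care. The good diagonal depends on the unknown $\varphi$ and on the point, so we glue strips along *all* diagonals with rational data. The derivative in the new strip is controlled in the interior and not on the base, so information must be carried from the base into the strip. And the union of infinitely many strips has to stay compact with finite $\mathcal H^2$.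

## 4. Gluing thin strips along diagonals

For $h,\delta>0$ let $R(h,\delta)=[0,h]\times[0,\delta]$ with the metric $|\cdot|_\infty$; its *base* is $[0,h]\times\{0\}$. A *diagonal segment* in it is $J=\iota([0,\tau])$ with $\iota(r)=(a+r,b+\sigma r)$, $\tau>0$, $\sigma=\pm1$. The map $\iota$ is an isometric embedding and $J$ has length $\tau$. Let $\mathcal D(R)$ be the set of diagonal segments contained in $R$ with $a,b,\tau\in\mathbb Q$; it is countably infinite.

**Step 1: gluing one strip.** This step defines the metric after attaching a strip and records how Lipschitz maps behave. Let $Z$ be a compact geodesic space, $\iota:[0,h]\to Z$ an isometric embedding, $R=R(h,\delta)$. Let $Z'$ be $Z\sqcup R$ with $\iota(a)$ identified with $(a,0)$ for each $a$. Keep the given metrics on $Z$ and $R$, and put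
$$d(z,x)=\min_{a\in[0,h]}\bigl(d(z,\iota(a))+|(a,0)-x|_\infty\bigr),\qquad z\in Z,\ x\in R. \tag{3}$$
This is the standard gluing along isometric compact subsets (Bridson–Haefliger, *Metric spaces of non-positive curvature*, I.5.24). Here is the check. The minimum is attained by compactness. If $z=\iota(a_0)$, the sum in (3) equals $|(a_0,0)-(a,0)|_\infty+|(a,0)-x|_\infty\ge|(a_0,0)-x|_\infty$, with equality for $a=a_0$; similarly, if $x=(a_0,0)$, the minimum is $d(z,\iota(a_0))$. So (3) is consistent with the identification. If $d(z,x)=0$, then $z=\iota(a)$ and $x=(a,0)$ for some $a$, the same point of $Z'$. For the triangle inequality, $d(z,x)\le d(z,z')+d(z',x)$ and $d(z,x)\le d(z,x')+|x'-x|_\infty$ are immediate from (3). Further, with minimizers $a,a'$ for $d(z,x)$ and $d(z',x)$,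
$$d(z,x)+d(x,z')\ge d(z,\iota(a))+|a-a'|+d(\iota(a'),z')\ge d(z,z'),$$
because $|a-a'|=d(\iota(a),\iota(a'))$; the same computation, with the roles of $Z$ and $R$ exchanged, gives $d(x,z)+d(z,x')\ge|x-x'|_\infty$. So $Z'$ is a metric space that contains $Z$ and $R$ isometrically, with $Z\cap R=\iota([0,h])$. It is compact as a union of two compact sets. It is geodesic: $Z$ and the convex set $R$ are, and for $z\in Z$, $x\in R$ one concatenates geodesics from $z$ to $\iota(a)$ and from $(a,0)$ to $x$, with $a$ a minimizer in (3). Two consequences:

* **(G1)** A map from $Z'$ to a metric space that is $L$-Lipschitz on $Z$ and on $R$ is $L$-Lipschitz: go through $\iota(a)$ with $a$ a minimizer in (3).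
* **(G2)** The map $\rho:Z'\to Z$ with $\rho=\mathrm{id}$ on $Z$ and $\rho(a,b)=\iota(a)$ on $R$ is a $1$-Lipschitz retraction, by (G1), because $|a-a'|\le|(a,b)-(a',b')|_\infty$. Moreover $d(x,\rho(x))\le\delta$ for $x\in R$.

**Step 2: the sequence of strips.** We attach a strip to every rational diagonal of every strip. For $n\in\mathbb N$ write $n=2^{i}(2l-1)$ uniquely with $i=i(n)\in\mathbb N_0$, $l=l(n)\in\mathbb N$. This is a bijection $\mathbb N\to\mathbb N_0\times\mathbb N$, and $i(n)<n$. Let $Z_0=R_0=R(1,1)$ and $h_0=\delta_0=1$. When $R_0,\dots,R_{n-1}$ and $Z_{n-1}$ are constructed (and, for each strip, an enumeration of $\mathcal D(R_i)$ is fixed as soon as it appears), let $J_n$ be the $l(n)$-th element of $\mathcal D(R_{i(n)})$, $h_n$ its length, and $\iota_n:[0,h_n]\to J_n$ its parametrization. Then $h_n\le h_{i(n)}\le1$. Put $\rho_n=\min_{i\le n}\min(h_i,\delta_i)$ and choose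
$$0<\delta_n\le2^{-n}\rho_{n-1}. \tag{4}$$
Let $Z_n$ be $Z_{n-1}$ with $R_n=R(h_n,\delta_n)$ glued along $\iota_n$. So the base of $R_n$ is identified with $J_n\subset R_{i(n)}\subset Z_{n-1}$, and $R_n\cap Z_{n-1}=J_n$. Put $Z_\infty=\bigcup_nZ_n$, with the common metric, and let $X$ be the completion of $Z_\infty$. Every $Z_n$ and every strip $R_n$ lies isometrically in $X$, and every $J\in\mathcal D(R_i)$, $i\ge0$, is the base of some strip.

**Step 3: $X$ is compact and geodesic, and $0<\mathcal H^2(X)<\infty$.** The thinness (4) is used here. Composing the retractions (G2), a point of $Z_N$, $N>n$, has distance at most $\sum_{i>n}\delta_i\le\sum_{i>n}2^{-i}\rho_{i-1}\le\rho_n$ from $Z_n$. By density and continuity of the distance, every point of $X$ has distance at most $\rho_n$ from $Z_n$, and the distance is attained since $Z_n$ is compact. Also $\rho_n\le\delta_n\to0$.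

For $i\le n$ both sides of $R_i$ are at least $\rho_n$, so $R_i$ is covered by at most
$$\Bigl(\frac{h_i}{\rho_n}+1\Bigr)\Bigl(\frac{\delta_i}{\rho_n}+1\Bigr)\le\frac{4h_i\delta_i}{\rho_n^2}$$
squares of side $\rho_n$, whose diameter is $\rho_n$. Since $\sum_ih_i\delta_i\le1+\sum_{i\ge1}2^{-i}=2$, we get $N(Z_n,\rho_n)\le8/\rho_n^2$. Replacing each covering set by its closed $\rho_n$-neighborhood in $X$,
$$N(X,3\rho_n)\le\frac{8}{\rho_n^2}\qquad\text{for all }n. \tag{5}$$
So $X$ is totally bounded and complete, hence compact, and $\mathcal H^2(X)\le\liminf_n\frac8{\rho_n^2}(3\rho_n)^2=72$. For the lower bound: a set of diameter $r$ in $R_0$ lies in a closed square of side $r$, so its Lebesgue outer measure is at most $r^2$; hence $\mathcal H^2(X)\ge\mathcal H^2(R_0)\ge1$. Thus $\dim_HX=2$.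

Each $Z_n$ is geodesic, so $Z_\infty$ is. Given $x,y\in X$, take $x_j\to x$, $y_j\to y$ in $Z_\infty$ and geodesics from $x_j$ to $y_j$, parametrized proportionally to length on $[0,1]$. They are equi-Lipschitz in the compact space $X$; by Arzelà–Ascoli a subsequence converges uniformly, and the limit $\gamma$ satisfies $d(\gamma(s),\gamma(t))=|s-t|\,d(x,y)$. So $X$ is geodesic.

**Step 4: depth.** This step organizes the strips into the subspaces $X_k$ of Theorem B. Let $\operatorname{dep}(R_0)=0$, $\operatorname{dep}(R_n)=\operatorname{dep}(R_{i(n)})+1$, and $X_k=\bigcup_{\operatorname{dep}(R_n)\le k}R_n$. Then $X_0=R_0$, $X_k\subset X_{k+1}$, and $\bigcup_kX_k=Z_\infty$ is dense in $X$. For example, $X_1$ is the square with one thin strip attached along each of its rational diagonals.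

**Lemma 2.** (a) $Z_\infty$ is the disjoint union of $R_0$ and the sets $R_n\setminus J_n$, $n\ge1$; and $X_k$ is the disjoint union of $R_0$ and those $R_n\setminus J_n$ with $\operatorname{dep}(R_n)\le k$. In particular, if $\operatorname{dep}(R_n)>k$, then $R_n\setminus J_n$ is disjoint from $X_k$.

(b) There is a $1$-Lipschitz retraction $r_k:Z_\infty\to X_k$.

(c) A map from $X_k$ to a metric space that is $L$-Lipschitz on each strip of depth $\le k$ is $L$-Lipschitz on $X_k$.

(d) $X_k$ is compact and geodesic, and $\dim_HX_k=2$.

*Proof.* (a) The first statement holds because $Z_n\setminus Z_{n-1}=R_n\setminus J_n$. If $x\in X_k$, then $x\in R_n$ for some strip of depth $\le k$. If $n\ge1$ and $x\in J_n$, then $x$ lies in $R_{i(n)}$, which has smaller index and smaller depth. After finitely many such passages, $x$ is in $R_0$ or in some $R_m\setminus J_m$ of depth $\le k$.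

(b) Define $r_k$ on $Z_n$ by induction on $n$, with $r_k=\mathrm{id}$ on $Z_0$. On $R_n$ let $r_k=\mathrm{id}$ if $\operatorname{dep}(R_n)\le k$, and $r_k=r_k\circ\rho$ with $\rho:Z_n\to Z_{n-1}$ from (G2) if $\operatorname{dep}(R_n)>k$. On $J_n=R_n\cap Z_{n-1}$ this agrees with the earlier definition: in the first case $J_n\subset R_{i(n)}$, of depth $<k$, where $r_k=\mathrm{id}$; in the second case $\rho=\mathrm{id}$ on $J_n$. By (G1), $r_k$ stays $1$-Lipschitz. Its values lie in $X_k$, and it is the identity on each strip of depth $\le k$, hence on $X_k$.

(c) Let $g$ be such a map. We show by induction on $n$ that $g\circ r_k$ is $L$-Lipschitz on $Z_n$. On $Z_0=R_0$ it is $g$. On $R_n$ it is $g$ if $\operatorname{dep}(R_n)\le k$, and otherwise it is $(g\circ r_k|_{Z_{n-1}})\circ\rho$. In both cases it is $L$-Lipschitz on $R_n$, and (G1) gives the claim on $Z_n$. On $X_k$ we have $g\circ r_k=g$.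

(d) Compactness goes by induction on $k$; $X_0$ is a square. A sequence in $X_k$ has a subsequence that lies in $X_{k-1}$, or in one strip, or satisfies $x_j\in R_{n_j}$ with $\operatorname{dep}(R_{n_j})=k$ and $n_j\to\infty$. In the first two cases it has a limit point in a compact set. In the third, the base of $R_{n_j}$ lies in $X_{k-1}$, so there are $y_j\in X_{k-1}$ with $d(x_j,y_j)\le\delta_{n_j}\to0$; a limit point of $(y_j)$ in the compact set $X_{k-1}$ is a limit point of $(x_j)$. Next, let $x,y\in X_k$, $D=d(x,y)$, and let $\gamma:[0,D]\to Z_\infty$ be a unit-speed geodesic between them. Then $r_k\circ\gamma$ is a $1$-Lipschitz curve in $X_k$ with the same endpoints, and for $s<t$ the chain $D\le s+d(r_k\gamma(s),r_k\gamma(t))+(D-t)$ forces $d(r_k\gamma(s),r_k\gamma(t))=t-s$. So $X_k$ is geodesic. Finally $R_0\subset X_k\subset X$ gives $\dim_HX_k=2$. $\square$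

## 5. Growth of the derivative: proof of Theorem A

Let $S=X$, or $S=X_K$ for some $K$. Let $\varphi:S\to Y=\mathbb R^D$ be BLD with constant $c$, and put $L=c$, $\ell=1/c$. Call $j\ge0$ *admissible* if $S=X$, or $S=X_K$ and $j\le K$. Since $S$ is geodesic, $\varphi$ is $L$-Lipschitz. Strips are isometric in $S$, so Lemma 1 applies to $\varphi$ on every strip of $S$: almost everywhere $\varphi$ is differentiable with $|\partial_1\varphi|\ge\ell$ and $|\partial_2\varphi|\ge\ell$. With
$$G(\mu)=\sqrt{\mu^2+\ell^2},$$
the parallelogram law gives, at almost every point, with $A$ the derivative there,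
$$\max_{\sigma=\pm1}|A(1,\sigma)|\ge G(|A(1,0)|). \tag{6}$$
The function $G$ is continuous and nondecreasing. For admissible $j$ define the largest stretch of a rational diagonal at depth $j$,
$$Q_j=\sup\Bigl\{\frac{|\varphi(x)-\varphi(y)|}{d(x,y)}:\ x,y\text{ the endpoints of some }J\in\mathcal D(R_n),\ \operatorname{dep}(R_n)=j\Bigr\}\le L.$$

**Step (i): from a derivative to a rational diagonal.** *Claim: if $j$ is admissible, $\operatorname{dep}(R_n)=j$ and $|\partial_1\varphi|\ge\mu$ on a subset of $R_n$ of positive measure, then $Q_j\ge G(\mu)$.* Choose in that set an interior point $p$ of $R_n$ where $\varphi$ is differentiable and (6) holds. Since $G$ is nondecreasing, there is $\sigma$ with $|D\varphi(p)(1,\sigma)|\ge G(\mu)$. Let $\eta>0$. For a small rational $\tau>0$ the segment from $p$ to $p+\tau(1,\sigma)$ lies in the interior of $R_n$ and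
$$|\varphi(p+\tau(1,\sigma))-\varphi(p)|\ge(G(\mu)-\eta)\tau.$$
Fix $\tau$. By continuity of $\varphi$, for a rational point $p'$ close enough to $p$ the segment from $p'$ to $p'+\tau(1,\sigma)$ is still in $R_n$ and $|\varphi(p'+\tau(1,\sigma))-\varphi(p')|\ge(G(\mu)-2\eta)\tau$. This segment belongs to $\mathcal D(R_n)$ and its endpoints have distance $\tau$. So $Q_j\ge G(\mu)-2\eta$; let $\eta\to0$.

**Step (ii): the start.** $|\partial_1\varphi|\ge\ell$ a.e. on $R_0$, so Step (i) with $\mu=\ell$ gives $Q_0\ge G(\ell)$.

**Step (iii): from a diagonal to the strip above it.** *Claim: if $j+1$ is admissible, then $Q_{j+1}\ge G(Q_j)$.* Let $0<q<Q_j$. Pick $J\in\mathcal D(R_n)$ with $\operatorname{dep}(R_n)=j$, of length $h$, whose endpoints have quotient $q'>q$, and pick $m\in\mathbb N$ with $q'-2L/m\ge q$. Some strip $R_{n'}=R(h,\delta)$, of depth $j+1$, has base $J$. We look only at its part near the base: let $0\le b\le\beta:=\min(\delta,h/m)$. The two vertical segments above the ends of the base cost at most $Lb$ each, so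
$$\int_0^h|\partial_1\varphi(a,b)|\,da\ge|\varphi(h,b)-\varphi(0,b)|\ge|\varphi(h,0)-\varphi(0,0)|-2Lb\ge\Bigl(q'-\frac{2L}m\Bigr)h\ge qh.$$
If $|\partial_1\varphi(a,b)|<q$ held for a.e. $a$, the integral would be less than $qh$. So for every $b\in[0,\beta]$ the set $\{a:|\partial_1\varphi(a,b)|\ge q\}$ has positive measure, and by Fubini $\{|\partial_1\varphi|\ge q\}$ has positive measure in $R_{n'}$. By Step (i), $Q_{j+1}\ge G(q)$. Let $q\uparrow Q_j$ and use continuity of $G$.

**Step (iv): conclusion.** Steps (ii) and (iii) say $Q_0^2\ge2\ell^2$ and $Q_{j+1}^2\ge Q_j^2+\ell^2$. Hence $Q_j^2\ge(j+2)\ell^2$, and since $Q_j\le L$,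
$$L^2\ge(j+2)\,\ell^2\qquad\text{for every admissible }j. \tag{7}$$
If $S=X$, every $j$ is admissible, which contradicts $\ell>0$, $L<\infty$. So $X$ has no BLD map into any Euclidean space. With Step 3 of Section 4 this proves Theorem A. $\blacksquare$

The strip's thinness played no role in Step (iii), which uses only points near the base. Thinness is there for (5).

## 6. Hilbert and superreflexive targets

We need differentiability for maps into a Banach space $Y$. The map $\varphi$ is *Gâteaux differentiable* at $p$ if there is a bounded linear $A$ with $\lim_{t\to0}(\varphi(p+tw)-\varphi(p))/t=Aw$ for each $w$. Lipschitz maps may fail to be differentiable anywhere: for $g(t)=1_{[0,t]}\in L^1[0,1]$, the quotients $(g(t+s)-g(t))/s$ have norm $1$, but a limit as $s\to0$ would vanish a.e. outside every neighborhood of $t$, so it would be $0$, which is impossible. A reflexive space excludes this. Such a space has the Radon–Nikodým property; Lipschitz curves in it are a.e. differentiable with length $\int|\gamma'|$, and Lipschitz maps from planar open sets into it are a.e. Gâteaux differentiable (Benyamini–Lindenstrauss,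 *Geometric Nonlinear Functional Analysis I*, Ch. 5–6).

Gâteaux differentiability is all that Lemma 1 (on strips) and Section 5 used: we only took difference quotients along the two axes and along one diagonal, together with linearity $A(1,\sigma)=A(1,0)+\sigma A(0,1)$. The Euclidean structure of the target entered only through (6). So for reflexive $Y$, **Steps (i)–(iii) hold as soon as (6) holds a.e. on every strip with some continuous nondecreasing $G$.**

**Hilbert targets and the lower bound in Theorem B(2).** In a Hilbert space the parallelogram law gives (6) with the same $G$. For $S=X_k$ the number $j=k$ is admissible, and (7) with $L=c$, $\ell=1/c$ gives $c^4\ge k+2$, that is, $c\ge(k+2)^{1/4}$.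

**Superreflexive targets.** A Banach space $Y$ is *superreflexive* if every Banach space finitely representable in $Y$ is reflexive; in particular $Y$ is reflexive. By Enflo's theorem such a $Y$ has an equivalent uniformly convex norm. *Uniformly convex* means that for each $\varepsilon\in(0,2]$ the modulus
$$\delta_Y(\varepsilon)=\inf\bigl\{1-\tfrac12|x+y|:\ |x|\le1,\ |y|\le1,\ |x-y|\ge\varepsilon\bigr\}$$
is positive. In a Hilbert space the parallelogram law gives $\delta_Y(\varepsilon)\ge1-\sqrt{1-\varepsilon^2/4}$. The norm $|\cdot|_\infty$ on $\mathbb R^2$ is not uniformly convex: the unit vectors $(1,1)$ and $(1,-1)$ are at distance $2$, and their midpoint $(1,0)$ is a unit vector. This flatness of $|\cdot|_\infty$ is what the strips exploit.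

**Proof of Theorem B(1).** The aim is to find a suitable $G$ in (6). Passing to an equivalent norm changes all lengths by bounded factors, so a BLD map stays BLD, with another constant. We may therefore assume that $Y$ is uniformly convex and that $\varphi:X\to Y$ is BLD with constant $c$; put $L=c$, $\ell=1/c$, and note $\ell\le L$. Let $\kappa=\delta_Y(2\ell/L)>0$. At a.e. point of a strip let $u=A(1,0)$, $v=A(0,1)$, so $|u|,|v|\ge\ell$, and put $M=\max(|u+v|,|u-v|)$. Then $M\le L$, because $(1,\pm1)$ are unit vectors for $|\cdot|_\infty$, and $|v|=\frac12|(u+v)-(u-v)|\le M$, so $M>0$. The vectors $x=(u+v)/M$ and $y=(u-v)/M$ lie in the unit ball, and $|x-y|=2|v|/M\ge2\ell/L$. Hence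
$$\frac{|u|}M=\frac{|x+y|}2\le1-\kappa.$$
Since $|u|>0$, this shows $\kappa<1$ and $M\ge|u|/(1-\kappa)$. So (6) holds a.e. with $G(\mu)=\mu/(1-\kappa)$, which is continuous and nondecreasing. Steps (i)–(iii) give $Q_0\ge\ell/(1-\kappa)$ and $Q_{j+1}\ge Q_j/(1-\kappa)$, so $Q_j\ge\ell(1-\kappa)^{-(j+1)}\to\infty$, contradicting $Q_j\le L$. A Hilbert space is uniformly convex, so it is covered. $\blacksquare$

Some condition on the target is needed: with $(x_i)$ dense in $X$, the map $x\mapsto(d(x,x_i))_i$ is an isometric embedding of $X$ into $\ell_\infty$, hence BLD with constant $1$.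

## 7. A random Lipschitz injection

The optimal maps of Section 8 and the map $u$ of Theorem C fold the space. To make them injective we add a small injective Lipschitz map. Its lengths need no lower bound, and so it can be chosen at random.

**Lemma 3.** Let $K$ be a nonempty compact metric space with $\liminf_{\rho\to0}\rho^MN(K,\rho)^2=0$ for some $M\in\mathbb N$. Then there is an injective Lipschitz map $\psi:K\to\mathbb R^M$.

*Proof.* Let $(x_i)_{i\ge1}$ be dense in $K$ (repetitions allowed), let $a_i$ be independent and uniform in $[0,1]^M$, and put
$$\psi=\sum_{i\ge1}2^{-i}d(x_i,\cdot)\,a_i .$$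
The series converges uniformly, since $K$ is bounded. As $|a_i|\le\sqrt M$, $\psi$ is $\sqrt M$-Lipschitz.

*A fixed pair is rarely mapped close together.* Fix $\eta>0$ and $I$ such that every point of $K$ is within $\eta/4$ of one of $x_1,\dots,x_I$. Let $d(x,y)\ge\eta$. Some $i\le I$ has $d(x_i,x)\le\eta/4$, so $d(x_i,y)\ge3\eta/4$ and $|d(x_i,x)-d(x_i,y)|\ge\eta/2$. Given all the other $a$'s, $\psi(x)-\psi(y)$ is a constant plus $2^{-i}(d(x_i,x)-d(x_i,y))\,a_i$, so it is uniform on a cube of side at least $\kappa:=2^{-I}\eta/2$. A ball of radius $r$ has volume at most $(2r)^M$, so $P(|\psi(x)-\psi(y)|\le r)\le(2r/\kappa)^M$.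

*All pairs at once.* Let $E_\eta$ be the event that $\psi(x')=\psi(y')$ for some $x',y'$ with $d(x',y')\ge\eta$. It is closed in $([0,1]^M)^{\mathbb N}$, being the projection of a closed subset of a compact product, because $\psi(x)$ is jointly continuous in $(a_i)_i$ and $x$. Cover $K$ by $N=N(K,\rho)$ sets of diameter $\le\rho$. For each pair $(U,V)$ of these sets for which $U\times V$ contains a pair $(x,y)$ with $d(x,y)\ge\eta$, fix one such $(x,y)$. If $\psi(x')=\psi(y')$ for some $(x',y')\in U\times V$ with $d(x',y')\ge\eta$, then $|\psi(x)-\psi(y)|\le2\sqrt M\rho$ for the fixed pair. Therefore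
$$P(E_\eta)\le N(K,\rho)^2\Bigl(\frac{4\sqrt M\rho}{\kappa}\Bigr)^M,$$
and the right side tends to $0$ along a sequence $\rho\to0$, while $\kappa$ does not depend on $\rho$. So $P(E_\eta)=0$. Taking $\eta=1,\frac12,\frac13,\dots$, we see that $\psi$ is almost surely injective. $\square$

By (5), with $\rho=3\rho_n$, $\rho^5N(X,\rho)^2\le3^5\rho_n^5\cdot64\rho_n^{-4}\to0$. So there is an injective Lipschitz map $\psi:X\to\mathbb R^5$, and it restricts to each $X_k$.

## 8. Optimal maps on $X_k$

We prove the remaining part of Theorem B(2). Equality in (2) occurs when $u$ and $v$ are orthogonal and $|v|=\ell$. So the map should send the vertical direction of each strip to a unit vector that is orthogonal to everything below, one new dimension per depth.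

**Step 1: the map.** Let $e_0,e_1,\dots$ be an orthonormal basis of $\ell_2$. Put $f(a,b)=ae_0+be_1$ on $R_0$. On a strip $R_n$ of depth $j\ge1$ put
$$f(a,b)=f(\iota_n(a))+b\,e_{j+1},$$
which is consistent with the gluing. *On a strip $R_n$ of depth $j$, $f(a,b)=\mathrm{const}+a\,u_n+b\,e_{j+1}$ with $u_n\in\operatorname{span}(e_0,\dots,e_j)$ and $|u_n|^2=j+1$.* For $j=0$, $u_0=e_0$. If this holds at depth $j-1$, the diagonal $J_n$, in direction $(1,\sigma)$ in the strip $R_{i(n)}$, gives $u_n=u_{i(n)}+\sigma e_j$, of squared norm $j+1$. For instance, above a diagonal of $R_0$ of direction $(1,1)$ we have $f(a,b)=\mathrm{const}+a(e_0+e_1)+be_2$.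

By orthogonality, for $x=(a,b)$, $y=(a',b')$ in a strip of depth $j$,
$$|x-y|_\infty^2\le|f(x)-f(y)|^2=(j+1)(a-a')^2+(b-b')^2\le(j+2)|x-y|_\infty^2. \tag{8}$$
Let $f_k=f|_{X_k}$. Its values lie in $\operatorname{span}(e_0,\dots,e_{k+1})=\mathbb R^{k+2}$. By (8) and Lemma 2(c), $f_k$ is $\sqrt{k+2}$-Lipschitz, so $\operatorname{Len}(f_k\circ\gamma)\le\sqrt{k+2}\operatorname{Len}(\gamma)$.

The left inequality in (8) holds only within one strip. Strips along overlapping collinear diagonals are mapped on top of each other, so $f_k$ is not injective for $k\ge1$, and the lower bound for lengths needs an argument with curves.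

**Step 2: strips of top depth are separated.** This step shows that a curve can leave a strip of depth $k$ within $X_k$ only through its base. Let $k\ge1$, $\operatorname{dep}(R_n)=k$, and let $b_n:X_k\to[0,\infty)$ be the coordinate $b$ on $R_n$ and $0$ elsewhere. We claim that $b_n$ is $1$-Lipschitz. By Lemma 2(c) it suffices to look at each strip $R_m$ of depth $\le k$. On $R_n$ the claim is clear. For $m\ne n$ we show $b_n=0$ on $R_m$, that is, $R_m\cap(R_n\setminus J_n)=\emptyset$. If $m<n$, then $R_m\subset Z_{n-1}$, which is disjoint from $R_n\setminus J_n$. If $m>n$, a point of $R_m\cap R_n$ lies in $R_m\cap Z_{m-1}=J_m\subset R_{i(m)}\subset X_{k-1}$, and by Lemma 2(a) $X_{k-1}$ is disjoint from $R_n\setminus J_n$. So $b_n$ is $1$-Lipschitz, and $R_n\setminus J_n=\{b_n>0\}$ is open in $X_k$. By Lemma 2(a), $X_k\setminus X_{k-1}$ is the disjoint union of these open sets over the strips of depth $k$, and $R_n\cap X_{k-1}=J_n$ for such strips.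

**Step 3: the lower bound.** We prove, for all $k\ge0$,
$$d(\gamma(s),\gamma(t))\le\operatorname{Len}(f_k\circ\gamma)\qquad\text{for every curve }\gamma:[s,t]\to X_k. \tag{9}$$
The proof is by induction on $k$; the idea is to replace the excursions of $\gamma$ into strips of depth $k$ by motions along their bases. For $k=0$, (8) gives $d(\gamma(s),\gamma(t))\le|f(\gamma(s))-f(\gamma(t))|\le\operatorname{Len}(f\circ\gamma)$.

Let $k\ge1$ and $T=\gamma^{-1}(X_{k-1})$, a closed set. By Step 2 and connectedness, each component of $[s,t]\setminus T$ is mapped into a single $R_n\setminus J_n$ with $\operatorname{dep}(R_n)=k$, and so its closure is mapped into the compact set $R_n$.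

*Case 1: $s,t\in T$.* Each component of $[s,t]\setminus T$ is an open interval $(p,q)$ with $p,q\in T$, and $\gamma(p),\gamma(q)\in R_n\cap X_{k-1}=J_n$. Define $\gamma'=\gamma$ on $T$, and on $(p,q)$ let $\gamma'$ run along the segment $J_n$ from $\gamma(p)$ to $\gamma(q)$ with constant speed.

The map $\gamma'$ is continuous. At points of a component this is clear. Let $p\in T$, $p<t$, and consider the right side. If $p$ is the left end of a component, $\gamma'$ is continuous from the right at $p$ by definition. Otherwise every interval $(p,p+\theta)$ meets $T$. Given $\varepsilon>0$, choose $\theta$ with $d(\gamma(\tau),\gamma(p))<\varepsilon$ for $\tau\in[p,p+\theta)\cap[s,t]$, and a point $p''\in T\cap(p,p+\theta)$. For $\tau\in(p,p'')\cap T$ we have $d(\gamma'(\tau),\gamma(p))<\varepsilon$. For $\tau\in(p,p'')\setminus T$, the component $(p',q')$ of $\tau$ lies in $(p,p'')$, and $\gamma'(\tau)$ lies on a geodesic segment from $\gamma(p')$ to $\gamma(q')$, so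
$$d(\gamma'(\tau),\gamma(p))\le d(\gamma(p'),\gamma(q'))+d(\gamma(p'),\gamma(p))<3\varepsilon .$$
The left side is the same. So $\gamma'$ is a curve in $X_{k-1}$ with the endpoints of $\gamma$.

Next, $\operatorname{Len}(f\circ\gamma')\le\operatorname{Len}(f\circ\gamma)$. On each $[p,q]$ the curve $f\circ\gamma'$ is the affinely parametrized straight segment from $f(\gamma(p))$ to $f(\gamma(q))$, because $f$ is affine on $R_n$. Given a partition of $[s,t]$, add the endpoints of all components that contain partition points; this does not decrease the sum for $f\circ\gamma'$. Between two neighboring partition points of $T$ all further partition points, if there are any, lie in one component whose endpoints are these two points, and on a straight segment their contributions add up to the distance of the endpoints. So the sum for $f\circ\gamma'$ equals the sum for $f\circ\gamma$ over the partition points in $T$, which is at most $\operatorname{Len}(f\circ\gamma)$. By the induction hypothesis for $\gamma'$,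
$$d(\gamma(s),\gamma(t))\le\operatorname{Len}(f\circ\gamma')\le\operatorname{Len}(f\circ\gamma).$$

*Case 2: general $\gamma$.* If $T=\emptyset$, then $\gamma$ lies in one strip and (8) gives (9). Otherwise let $s'=\min T$, $t'=\max T$. The restrictions of $\gamma$ to $[s,s']$ and to $[t',t]$ each lie in one strip (or are constant), so (8) bounds the distance of their endpoints by the length of the image. On $[s',t']$ Case 1 applies. Adding the three inequalities proves (9).

**Step 4: constants and embeddings.** Applying (9) to the pieces of partitions gives $\operatorname{Len}(\gamma)\le\operatorname{Len}(f_k\circ\gamma)$ for every curve, rectifiable or not. So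
$$\operatorname{Len}(\gamma)\le\operatorname{Len}(f_k\circ\gamma)\le\sqrt{k+2}\,\operatorname{Len}(\gamma), \tag{10}$$
and $(k+2)^{-1/4}f_k:X_k\to\mathbb R^{k+2}$ is BLD with constant $(k+2)^{1/4}$. By Section 6 no BLD map to a Hilbert space does better.

For embeddings, let $\psi:X_k\to\mathbb R^5$ be the map from Section 7, with Lipschitz constant $\Lambda$, and let $\varepsilon>0$. The map $F=(f_k,\varepsilon\psi):X_k\to\mathbb R^{k+7}$ is continuous and injective on a compact space, hence a topological embedding. It satisfies $\operatorname{Len}(F\circ\gamma)\ge\operatorname{Len}(f_k\circ\gamma)\ge\operatorname{Len}(\gamma)$, and it is Lipschitz with constant $\Lambda_\varepsilon=\sqrt{k+2+\varepsilon^2\Lambda^2}$. So $\Lambda_\varepsilon^{-1/2}F$ is BLD with constant $\Lambda_\varepsilon^{1/2}=(k+2+\varepsilon^2\Lambda^2)^{1/4}$. Given $c>(k+2)^{1/4}$, this is at most $c$ for small $\varepsilon$. This completes the proof of Theorem B. $\blacksquare$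

## 9. One distance function suffices when $\mathcal H^1(W)<\infty$

For the star in Section 2, the single function $u=d(o,\cdot)$ preserved all lengths. In the square $([0,1]^2,|\cdot|_\infty)$ with $x_0=(0,0)$ this fails: $u(a,b)=\max(a,b)$ is constant on the side $\{1\}\times[0,1]$. The geodesics from $x_0$ reach the points of that side from outside it. When $\mathcal H^1(W)<\infty$ there is not enough room for this: at almost every point of an arc, the geodesic coming from $x_0$ must meet the arc itself arbitrarily close to the point.

We prove Theorem C. $W$ is geodesic, being a compact length space. If $W$ has one point, everything is trivial, so assume that it has more.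

**Step 1: reduction.** The function $u$ is $1$-Lipschitz, so $\operatorname{Len}(u\circ\gamma)\le\operatorname{Len}(\gamma)$. For the converse it suffices, by summing over partitions, to prove
$$d(\gamma(s),\gamma(t))\le\operatorname{Len}(u\circ\gamma)\quad\text{for every curve }\gamma:[s,t]\to W\text{ with }\gamma(s)\ne\gamma(t). \tag{11}$$

**Step 2: an arc inside the curve.** We replace $\gamma$ by an injective curve of finite length. A Hausdorff continuous image of an interval is arcwise connected, so $\gamma([s,t])$ contains an arc $\Gamma$ from $\gamma(s)$ to $\gamma(t)$. The length of an injective curve equals the $\mathcal H^1$-measure of its image (Burago–Burago–Ivanov, Thm 2.6.2). So $\Gamma$ has length $\lambda=\mathcal H^1(\Gamma)<\infty$. Let $\theta:[0,\lambda]\to\Gamma$ be its arclength parametrization, a homeomorphism. For intervals $I$ we have $\mathcal H^1(\theta(I))=|I|$; both sides define finite Borel measures on $[0,\lambda]$, so $\mathcal H^1(\theta(B))=|B|$ for all Borel $B$. The function $v=u\circ\theta$ is $1$-Lipschitz.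

**Step 3: little of $W\setminus\Gamma$ is near a typical point of $\Gamma$.** Let $\nu=\mathcal H^1\llcorner(W\setminus\Gamma)$, a finite Borel measure, and for $\alpha>0$ let
$$B_\alpha=\Bigl\{z\in\Gamma:\ \limsup_{r\to0}\frac{\nu(\bar B(z,r))}{r}>\alpha\Bigr\}.$$
We show $\mathcal H^1(B_\alpha)=0$. Let $V\supset\Gamma$ be open and $\delta>0$. Every $z\in B_\alpha$ is the center of a closed ball $\bar B(z,r)\subset V$ with $0<r<\delta$ and $\nu(\bar B(z,r))>\alpha r$. The Vitali $5r$-covering lemma selects from these balls disjoint balls $\bar B(z_i,r_i)$ with $B_\alpha\subset\bigcup_i\bar B(z_i,5r_i)$; they are countably many, since they are disjoint with positive $\nu$-measure. The enlarged balls have diameter at most $10r_i\le10\delta$, so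
$$\mathcal H^1_{10\delta}(B_\alpha)\le\sum_i10r_i\le\frac{10}\alpha\sum_i\nu(\bar B(z_i,r_i))\le\frac{10}\alpha\nu(V).$$
Let $\delta\to0$, and then let $V$ run through the $\frac1n$-neighborhoods of the compact set $\Gamma$, which decrease to $\Gamma$. As $\nu$ is finite, $\nu(V)\to\nu(\Gamma)=0$. Hence $\mathcal H^1(B_\alpha)=0$ for every $\alpha>0$. Since $\mathcal H^1$ is Borel regular, $\bigcup_mB_{1/m}$ lies in a Borel subset of $\Gamma$ of $\mathcal H^1$-measure $0$, whose preimage under $\theta$ is Lebesgue-null by Step 2. So for a.e. $\tau$, with $z=\theta(\tau)$, we have $\mathcal H^1(B(z,r)\setminus\Gamma)=o(r)$ as $r\to0$.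

**Step 4: $|v'|=1$ almost everywhere.** For a.e. $\tau\in(0,\lambda)$ the following hold with $z=\theta(\tau)$: $z\ne x_0$; $\mathcal H^1(B(z,r)\setminus\Gamma)=o(r)$; $v$ is differentiable at $\tau$; and $d(\theta(\tau'),\theta(\tau))/|\tau'-\tau|\to1$ as $\tau'\to\tau$. The last property is the existence of the metric derivative, applied to an arclength parametrization (Burago–Burago–Ivanov, Thm 2.7.6). Fix such $\tau$, and let $\sigma:[0,u(z)]\to W$ be a unit-speed geodesic from $x_0$ to $z$. For small $r<u(z)$, the set $\sigma((u(z)-r,u(z)])$ lies in $B(z,r)$ and has $\mathcal H^1$-measure $r$, which is larger than $\mathcal H^1(B(z,r)\setminus\Gamma)$. So it meets $\Gamma$ in a set of positive measure, and there is a point $w\in\Gamma\setminus\{z\}$ on $\sigma$ with $d(w,z)<r$. Write $w=\theta(\tau_r)$, $\tau_r\ne\tau$. As $r\to0$, $\tau_r\to\tau$, because $\theta^{-1}$ is continuous. Since $w$ lies on a geodesic from $x_0$ to $z$,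
$$v(\tau)-v(\tau_r)=u(z)-u(w)=d(z,w)=d(\theta(\tau),\theta(\tau_r)).$$
Divide by $|\tau-\tau_r|$ and let $r\to0$: $|v'(\tau)|=1$.

**Step 5: counting preimages.** It remains to pass from $\Gamma$ back to $\gamma$, which may traverse $W$ quite differently. Recall Banach's indicatrix theorem: for continuous $g:[s,t]\to\mathbb R$, $\operatorname{Len}(g)=\int_{\mathbb R}\#g^{-1}(y)\,dy$. If $v(\tau)=y$, the point $\theta(\tau)\in\Gamma$ has a preimage under $\gamma$, at which $u\circ\gamma=y$; different $\tau$ give different points since $\theta$ is injective, hence different preimages. So $\#v^{-1}(y)\le\#(u\circ\gamma)^{-1}(y)$ for all $y$. As $\Gamma$ joins $\gamma(s)$ to $\gamma(t)$,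
$$d(\gamma(s),\gamma(t))\le\lambda=\int_0^\lambda|v'|=\int_{\mathbb R}\#v^{-1}(y)\,dy\le\int_{\mathbb R}\#(u\circ\gamma)^{-1}(y)\,dy=\operatorname{Len}(u\circ\gamma).$$
This is (11), and so $\operatorname{Len}(u\circ\gamma)=\operatorname{Len}(\gamma)$ for every curve $\gamma$.

**Step 6: the embedding.** To apply Lemma 3 we bound covering numbers. Let $0<r<\frac12\operatorname{diam}W$ and $x\in W$. Some $y$ has $d(x,y)\ge\frac12\operatorname{diam}W>r$, so a geodesic from $x$ to $y$ has an initial piece of length $r$ whose half-open part lies in $B(x,r)$; hence $\mathcal H^1(B(x,r))\ge r$. Let $\{x_i\}$ be a maximal set with pairwise distances at least $2r$. The balls $B(x_i,r)$ are disjoint, so there are at most $\mathcal H^1(W)/r$ of them. By maximality the balls $B(x_i,2r)$ cover $W$, and their diameters are at most $4r$. Thus $N(W,4r)\le\mathcal H^1(W)/r$, and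
$$(4r)^3N(W,4r)^2\le64\,r\,\mathcal H^1(W)^2\to0\qquad(r\to0).$$
Lemma 3 with $M=3$ gives an injective Lipschitz map $\psi:W\to\mathbb R^3$, with Lipschitz constant $\Lambda$, say. For $\varepsilon>0$ the map $(u,\varepsilon\psi):W\to\mathbb R^4$ is continuous and injective on a compact space, hence a topological embedding, and
$$\operatorname{Len}(\gamma)=\operatorname{Len}(u\circ\gamma)\le\operatorname{Len}((u,\varepsilon\psi)\circ\gamma)\le\sqrt{1+\varepsilon^2\Lambda^2}\,\operatorname{Len}(\gamma).$$
Given $c>1$, choose $\varepsilon$ with $\sqrt{1+\varepsilon^2\Lambda^2}\le c$. Then (1) holds with constant $c$, and Theorem C is proved. $\blacksquare$
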